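# Total squared curvature of null-homotopic closed curves in negative curvature

A closed curve that can be pulled tight to a point has to bend. In a space of curvature at most $\delta<0$, how much must it bend, if bending is measured by $\int\kappa^2\,ds$ and the length is left free? We shall prove the lower bound $4\pi\sqrt{-\delta}$ for every length and find all cases of equality. The question comes from Yanyan Niu and Shicheng Xu, "Total squared mean curvature of immersed submanifolds in a negatively curved space", arXiv:2106.01912 (2021); the conjecture concerns curves of length greater than $2\pi/\sqrt{-\delta}$.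

## 1. Circles, and curves inside a ball of radius $\operatorname{arcsinh}1$

**Setting.** Let $N$ be a complete Riemannian manifold, $\dim N\ge 2$, with sectional curvature $K\le\delta<0$. A *closed curve* is a regular closed curve $\gamma$ of class $C^2$, parametrized by arc length on $\mathbb R/l\mathbb Z$, where $l$ is its length. Write $T=\gamma'$, $\vec k=\nabla_TT$ and $\kappa=|\vec k|$. Since $|T|=1$, we have $\vec k\perp T$. For a smooth function $\varphi$,
$$(\varphi\circ\gamma)''=\mathrm{Hess}\,\varphi(T,T)+\langle\nabla\varphi,\vec k\rangle. \tag{1}$$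

**Two reductions.** Multiply the metric by $-\delta$. Lengths are multiplied by $\sqrt{-\delta}$, curvatures of curves by $1/\sqrt{-\delta}$, and sectional curvatures by $1/(-\delta)$. So $\int\kappa^2ds$ is multiplied by $1/\sqrt{-\delta}$, and we may take $\delta=-1$; the target bound becomes $4\pi$. Next, a null-homotopic curve lifts to a closed curve in the universal cover $\tilde N$, with the same $l$ and $\kappa$. So from now on $\gamma$ is a closed curve in $\tilde N$, which is complete and simply connected with $K\le-1$. By the Hadamard–Cartan theorem each $\exp_o$ is a diffeomorphism $T_o\tilde N\to\tilde N$. Let $d$ be the distance and $r=d(o,\cdot)$. We write $\mathbb H^2$ for the plane of curvature $-1$ and $\mathbb H^2_\delta$ for the plane of curvature $\delta$.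

**Circles.** In $\mathbb H^2$ a circle of radius $b$ has curvature $\coth b$ and length $2\pi\sinh b$, so
$$\int\kappa^2ds=2\pi\,\frac{\cosh^2b}{\sinh b}=2\pi\Big(\sinh b+\frac1{\sinh b}\Big)\ \ge\ 4\pi,$$
with equality exactly when $\sinh b=1$. Put
$$\rho:=\operatorname{arcsinh}1,\qquad \sinh\rho=1,\quad\cosh\rho=\coth\rho=\sqrt2 .$$
The optimal circle has radius $\rho$, curvature $\sqrt2$ and length $2\pi$. This suggests looking first at curves in a ball of radius $\rho$. The one tool needed is the comparison of Hessians, which we prove in a form that records the defect.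

**Lemma 1 (Hessian of the distance).** Let $Y\perp\nabla r$ be a unit vector at a point at distance $r_0>0$ from $o$, let $\sigma$ be the unit-speed radial geodesic from $o$ to that point, and let $J$ be the Jacobi field along $\sigma$ with $J(0)=0$, $J(r_0)=Y$. Then
$$\mathrm{Hess}\,r(Y,Y)=\int_0^{r_0}|J'|^2-\langle R(J,\dot\sigma)\dot\sigma,J\rangle\,dt\ \ge\int_0^{r_0}|J'|^2+|J|^2\,dt=\coth r_0+\int_0^{r_0}|J'-\coth t\,J|^2dt\ \ge\ \coth r_0. \tag{2}$$
Consequently $\mathrm{Hess}\cosh r\ge\cosh r\;g$ and $\mathrm{Hess}\,\tfrac12r^2\ge g$.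

*Proof.* Here $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$, so $\langle R(X,Y)Y,X\rangle$ is the sectional curvature when $X,Y$ are orthonormal. The field $J$ is the variation field of a family of radial geodesics, so $J'=\nabla_J\nabla r$ and $\mathrm{Hess}\,r(Y,Y)=\langle J'(r_0),J(r_0)\rangle$. Since $J(0)=0$, this is $\int_0^{r_0}\langle J,J'\rangle'dt$, and the Jacobi equation $J''=-R(J,\dot\sigma)\dot\sigma$ gives the first equality. As $J$ is orthogonal to $\dot\sigma$ at both ends, it is so throughout, and $K\le-1$ gives $\langle R(J,\dot\sigma)\dot\sigma,J\rangle\le-|J|^2$. Finally, from $\coth^2=1+1/\sinh^2$,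
$$|J'-\coth t\,J|^2=|J'|^2+|J|^2-\Big(2\coth t\,\langle J,J'\rangle-\frac{|J|^2}{\sinh^2t}\Big)=|J'|^2+|J|^2-\big(\coth t\,|J|^2\big)'.$$
Integrate: $\coth t\,|J|^2\to0$ as $t\to0$, and it equals $\coth r_0$ at $t=r_0$. This proves (2). Now $\mathrm{Hess}\cosh r=\cosh r\,dr^2+\sinh r\,\mathrm{Hess}\,r\ge\cosh r\,g$, and $\mathrm{Hess}\frac12r^2=dr^2+r\,\mathrm{Hess}\,r\ge g$ because $r\coth r\ge1$. Both functions are smooth functions of $r^2$, and at $o$ both Hessians equal $g$. $\square$

**Proposition 2 (the easy case).** If $\gamma$ lies in a closed ball of radius $\rho$ about some point $o\in\tilde N$, then $\int_\gamma\kappa^2ds\ge2l$. In particular $\int_\gamma\kappa^2ds\ge4\pi$ if moreover $l\ge2\pi$.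

*Proof.* Let $f=\cosh r(\gamma(s))$; then $1\le f\le\sqrt2$. By (1), Lemma 1 and $|\nabla\cosh r|=\sinh r=\sqrt{f^2-1}$,
$$f''\ \ge\ f-\kappa\sqrt{f^2-1}. \tag{3}$$
Integrating over the closed curve, $\int\kappa\sqrt{f^2-1}\,ds\ge\int f\,ds$. From $(\kappa-\sqrt2\sqrt{f^2-1})^2\ge0$ we get
$$\int\kappa^2ds\ \ge\ 2\sqrt2\int\kappa\sqrt{f^2-1}\,ds-2\int(f^2-1)\,ds\ \ge\ \int 2+2f(\sqrt2-f)\,ds\ \ge\ 2l. \qquad\square$$

This treats variable curvature and every dimension at once. What changes when the curve is not confined to such a ball?

## 2. Long curves, and the theorems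

If $f>\sqrt2$ somewhere, the last step of the proof fails at that point: $2+2f(\sqrt2-f)$ drops below $2$, and it is negative once $f>(\sqrt2+\sqrt6)/2$. A different multiplier in place of $\sqrt2$ does not rescue a bound proportional to $l$, because *no* bound $\int\kappa^2ds\ge C\,l$ with a fixed $C>0$ holds for all closed curves.

**Example (stadium).** In $\mathbb H^2$ take the boundary of the $\varepsilon$-neighborhood of a geodesic segment of length $L$. It consists of two equidistant arcs, each of curvature $\tanh\varepsilon$ and length $L\cosh\varepsilon$, and of two half circles, each of curvature $\coth\varepsilon$ and length $\pi\sinh\varepsilon$. So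
$$l=2L\cosh\varepsilon+2\pi\sinh\varepsilon,\qquad\int\kappa^2ds=2L\,\frac{\sinh^2\varepsilon}{\cosh\varepsilon}+2\pi\Big(\sinh\varepsilon+\frac1{\sinh\varepsilon}\Big).$$
The ratio $\int\kappa^2ds/l$ tends to $\tanh^2\varepsilon$ as $L\to\infty$, and $\varepsilon$ is as small as we like. The curvature jumps at four points, so this curve is only $C^{1,1}$ (continuously differentiable with Lipschitz derivative); the mollification in Section 6 gives smooth closed curves with $\int\kappa^2ds$ and $l$ as close to these values as we wish. Note that the bound $4\pi$ itself does hold for the stadium, by the formula for circles.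

So a proof for long curves must not go through the length. In $\mathbb H^2$ such a result is available. Langer and Singer proved that a null-homotopic regular closed curve in a $2$-manifold of constant curvature $\delta<0$ satisfies $\int\kappa^2ds\ge4\pi\sqrt{-\delta}$, and Pinkall proved the same for closed curves in hyperbolic spaces of any dimension. It is also known that in a Cartan–Hadamard manifold (complete, simply connected, $K\le0$) with $K\le\delta<0$,
$$\int_\gamma\kappa^2ds\ \ge\ \frac{4\pi^2}{l}-\delta l\qquad\text{if }l\le\frac{2\pi}{\sqrt{-\delta}}, \tag{4}$$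
which implies $\int_\gamma\kappa^2ds\ge4\pi\sqrt{-\delta}$ for these curves. We shall use Langer and Singer's result as a quoted theorem, in the following form.

(LS) *A smooth regular closed curve in $\mathbb H^2$ satisfies $\int\kappa^2ds\ge4\pi$.*

Here are the statements to be proved. In Theorems A, B and C, $N$ is complete with $K\le\delta<0$ and $\dim N\ge2$.

**Theorem A.** Every null-homotopic closed curve $\gamma$ in $N$, of any length, satisfies $\int_\gamma\kappa^2ds\ge4\pi\sqrt{-\delta}$.

**Theorem B.** Let $\gamma$ be a null-homotopic closed curve of length $l$ in $N$. There is a simple closed convex $C^{1,1}$ curve $c:\mathbb R/l\mathbb Z\to\mathbb H^2_\delta$, parametrized by arc length, with curvature $0\le\bar\kappa(s)\le\kappa(s)$ for a.e. $s$. Hence $\int_\gamma\Phi(s,\kappa)\,ds\ge\int_c\Phi(s,\bar\kappa)\,ds$ for every continuous $\Phi$ that is nondecreasing in its second variable.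

**Theorem C.** Equality holds in Theorem A if and only if a lift of $\gamma$ to the universal cover is the boundary, traversed once, of a totally geodesic embedded disc isometric to a disc of radius $\frac1{\sqrt{-\delta}}\operatorname{arcsinh}1$ in $\mathbb H^2_\delta$. In particular equality forces $l=2\pi/\sqrt{-\delta}$, so the inequality is strict for all null-homotopic closed curves with $l>2\pi/\sqrt{-\delta}$.

**Proposition D.** Let $M$ be a Riemannian manifold and $\delta\in\mathbb R$. If $\int\kappa^2ds\ge\frac{4\pi^2}l-\delta l$ for all sufficiently short closed curves near each point, then $K\le\delta$. Together with (4), for $\delta<0$ this characterizes $K\le\delta$ among Cartan–Hadamard manifolds.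

The constant in Theorem A is attained: the circle of radius $\rho$ in a totally geodesic plane of hyperbolic space, after scaling. Null-homotopy cannot be dropped, since a closed geodesic has $\kappa=0$.

## 3. Longer chords instead of equal curvature

We want to pass from $\gamma$ to a closed curve in $\mathbb H^2$. The first attempt is to draw the plane curve with the same curvature function $\kappa(s)$. It need not close up.

**Example.** Let $\tilde N$ be the plane of curvature $-4$ and $\gamma$ its circle of radius $b$. With $S=\sinh2b$ we have $l=\pi S$ and $\kappa=2\coth2b$, so $\kappa^2=4+4/S^2$. A curve in $\mathbb H^2$ with this constant curvature runs along a circle of radius $r_0$ with $\coth r_0=\kappa$, of circumference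
$$\frac{2\pi}{\sqrt{\kappa^2-1}}=\frac{2\pi S}{\sqrt{3S^2+4}}<\pi S=l .$$
Over the length $l$ it turns too far; it closes up only if $\frac12\sqrt{3S^2+4}$ is an integer, and for $S=1$ this number is $\sqrt7/2$. On the other hand, the circle in $\mathbb H^2$ of the *same length* $l$ has $\sinh\bar r=S/2$ and $\bar\kappa^2=1+4/S^2<\kappa^2$. So we should ask for equal length and smaller curvature, as in Theorem B.

How does one lower curvature while keeping the curve closed? Curvature is visible in chords: the more a curve bends at $\gamma(s)$, the shorter its chord from $\gamma(s)$ to $\gamma(s+h)$. A plane curve $c$ with the same arc length parameter and all chords *at least as long* should have smaller curvature. Closed comparison curves with long chords are supplied by Reshetnyak's majorization theorem.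

**Definition (CAT$(-1)$).** A geodesic space $X$ is CAT$(-1)$ if for each geodesic triangle in $X$ and the triangle in $\mathbb H^2$ with the same side lengths, the distance between any two points on the sides in $X$ is at most the distance of the corresponding points in $\mathbb H^2$.

A complete simply connected manifold with $K\le-1$ is CAT$(-1)$; this is a standard theorem that we quote. Another example is a tripod (three segments glued at one end): the triangle with vertices at the three free ends is thinner than its comparison triangle.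

(R) *(Reshetnyak, Sib. Math. J. 9 (1968) 683–689; also Alexander–Kapovitch–Petrunin, Alexandrov Geometry: Foundations.) Let $\gamma$ be a closed rectifiable curve of length $l$, parametrized by arc length, in a CAT$(-1)$ space $X$. There are a compact convex set $D\subset\mathbb H^2$, possibly degenerated to a segment whose boundary is the doubly traversed segment, an arc length parametrization $c:\mathbb R/l\mathbb Z\to\partial D$, and a $1$-Lipschitz map $F:D\to X$ with $F\circ c=\gamma$.*

Two examples. If $\gamma$ is a geodesic triangle, then along each side $|s-t|\ge d(c(s),c(t))\ge d(\gamma(s),\gamma(t))=|s-t|$. So $c$ is geodesic on each side, and $D$ is the comparison triangle. If $\gamma$ runs along a geodesic segment and back, the same argument shows that $c$ runs along a segment and back: here $D$ is degenerate.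

Because $F$ is $1$-Lipschitz,
$$d(\gamma(s),\gamma(t))\ \le\ d(c(s),c(t))\qquad\text{for all }s,t. \tag{5}$$
This is the property we wanted. Three things remain: to bound the chords of $\gamma$ from below in terms of $\kappa$, to show that $c$ is regular enough to have a curvature, and to compare the two.

## 4. Chords of $\gamma$

**Lemma 3.** As $h\to0^+$, uniformly in $s$,
$$d(\gamma(s),\gamma(s+h))^2\ \ge\ h^2-\frac{\kappa(s)^2}{12}h^4-o(h^4). \tag{6}$$
In particular there are $C,h_0>0$ with $d(\gamma(s),\gamma(s+h))\ge h-Ch^3$ for all $s$ and $0<h\le h_0$.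

*Proof.* We bound the second derivative of the squared distance. Fix $s$, put $o=\gamma(s)$, $r=d(o,\cdot)$, $f(u)=\frac12r(\gamma(s+u))^2$. With $t=s+u$, (1) and Lemma 1 give
$$f''(u)\ \ge\ 1+\langle\nabla\tfrac12r^2,\vec k\rangle\quad\text{at }\gamma(t),\qquad \nabla\tfrac12r^2=-\exp_{\gamma(t)}^{-1}\gamma(s).$$
To expand this gradient, let $y_t(w)=\exp_{\gamma(t)}^{-1}\gamma(t+w)\in T_{\gamma(t)}\tilde N$. This is $\gamma$ in normal coordinates at $\gamma(t)$, where the Christoffel symbols vanish at the center, so $y_t(0)=0$, $y_t'(0)=T(t)$, $y_t''(0)=\vec k(t)$. The map $(p,q)\mapsto\exp_p^{-1}q$ is smooth and $\gamma$ is $C^2$. So, in a smooth global frame of $T\tilde N$ (which exists, as $\tilde N$ is contractible), the $w$-derivatives of $y_t(w)$ up to order two are continuous in $(t,w)$. By compactness the Taylor expansion $y_t(w)=wT+\frac{w^2}2\vec k+o(w^2)$ is uniform in $t$. Put $w=-u$: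
$$\nabla\tfrac12r^2=uT(t)-\tfrac{u^2}2\vec k(t)+o(u^2).$$
Since $T\perp\vec k$ and $\kappa$ is uniformly continuous,
$$f''(u)\ge1-\tfrac{u^2}2\kappa(t)^2-o(u^2)=1-\tfrac{u^2}2\kappa(s)^2-o(u^2).$$
As $f(0)=f'(0)=0$, integrating twice gives $f(h)\ge\frac{h^2}2-\frac{\kappa(s)^2}{24}h^4-o(h^4)$, which is (6). Taking square roots, with $\kappa$ bounded, gives the last claim. $\square$

## 5. The comparison curve has smaller curvature (Theorem B)

Take $D,c,F$ from (R) for $\gamma$ in $X=\tilde N$.

**Step 1: $D$ is not a segment.** The purpose is to have an honest closed curve. If $D$ were a segment with endpoint $c(s_0)$, then $c(s_0+h)=c(s_0-h)$, so $\gamma(s_0+h)=\gamma(s_0-h)$ for small $h$. But Lemma 3 gives distance at least $2h-8Ch^3>0$. So $D$ is a convex body and $c$ a simple closed curve; after a reflection of $\mathbb H^2$ we take it positively oriented.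

**Step 2: inscribed angles are nearly straight.** This is the quantitative input for regularity. For small $h$ let
$$a=d(c(s),c(s-h)),\quad b=d(c(s),c(s+h)),\quad e_h=d(c(s-h),c(s+h)),$$
and let $\pi-\theta$ be the angle at $c(s)$ of the triangle with these three vertices. Arc length gives $a,b\le h$. By (5) and Lemma 3, $a,b\ge h/2$ and $e_h\ge2h-8Ch^3$. The law of cosines reads
$$\cosh e_h=\cosh a\cosh b+\sinh a\sinh b\cos\theta=\cosh(a+b)-\sinh a\sinh b\,(1-\cos\theta).$$
Here $\cosh(a+b)\le\cosh2h$, and $\cosh e_h\ge\cosh2h-8Ch^3\sinh2h\ge\cosh2h-C_1h^4$. Also $\sinh a\sinh b\ge h^2/4$. Hence $\frac{h^2}4(1-\cos\theta)\le C_1h^4$. As $1-\cos\theta\ge2\theta^2/\pi^2$ on $[0,\pi]$,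
$$\theta\le C_2h\qquad\text{for all }s\text{ and all small }h. \tag{7}$$

**Step 3: $c$ is $C^{1,1}$.** We add up the small angles along inscribed polygons. Use the Klein model, in which geodesics are Euclidean segments; $D$ is then a Euclidean convex body in a compact part of the open disc. We first compare angles. At a point of $D$ write the hyperbolic inner product as $|Ax|^2$ with a linear map $A$, where $|A|,|A^{-1}|\le\Lambda$ and $\Lambda$ does not depend on the point. The direction of $A(\cos\varphi,\sin\varphi)$ turns with speed $|\det A|/|A(\cos\varphi,\sin\varphi)|^2\ge\Lambda^{-4}$ in absolute value. So Euclidean angles are at most $\Lambda^4$ times hyperbolic ones.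

By convexity $c$ has Euclidean unit one-sided tangents $e(s\pm)$, taken in the forward direction, and they are limits of secant directions. Let $s<t<s+l$ and divide $[s,t]$ into $m$ equal parts. By (7) with $h=(t-s)/m$, the inscribed polygon has hyperbolic exterior angle at most $C_2(t-s)/m$ at each of its $m-1$ interior vertices, hence Euclidean exterior angle at most $\Lambda^4C_2(t-s)/m$. So the directions of its first and last edges differ by at most $C_3(t-s)$. Let $m\to\infty$:
$$\angle(e(s+),e(t-))\le C_3(t-s).$$
Letting $h\to0$ in (7) gives $e(s+)=e(s-)=:e(s)$. So $e$ is Lipschitz.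

The map $c$ is Lipschitz, so it is differentiable a.e., and, being parametrized by arc length, it has unit hyperbolic speed a.e. At such points $c'$ has direction $e(s)$, so
$$c'(s)=\frac{e(s)}{|e(s)|_{\rm hyp}}\quad\text{a.e.}$$
The right side is Lipschitz in $s$, and $c$ is the integral of its derivative. So $c$ is $C^{1,1}$.

**Step 4: the curvature is nonnegative.** We pass to the hyperboloid $\mathbb H^2=\{\langle x,x\rangle=-1,\ x_0>0\}\subset\mathbb R^{2,1}$, where $\langle x,y\rangle=-\cosh d(x,y)$. Let $\bar T=c'$, which is Lipschitz, and let $\bar N$ be the inner unit normal. At almost every $s$, $\bar T$ is differentiable. Differentiating $\langle\bar T,\bar T\rangle=1$ and $\langle c,\bar T\rangle=0$ gives $\langle\bar T',\bar T\rangle=0$ and $\langle\bar T',c\rangle=-1$. So $\bar T'=c+\bar\kappa\bar N$, where $\bar\kappa=\langle\nabla_{\bar T}\bar T,\bar N\rangle$ is the curvature. The tangent geodesic $\{\langle x,\bar N(s)\rangle=0\}$ supports $D$, so $D\subset\{\langle x,\bar N(s)\rangle\ge0\}$. But $c(s+h)=c+h\bar T+\frac{h^2}2\bar T'+o(h^2)$, so $0\le\langle c(s+h),\bar N(s)\rangle=\frac{h^2}2\bar\kappa+o(h^2)$,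 and $\bar\kappa\ge0$.

**Step 5: $\bar\kappa\le\kappa$.** We expand a chord of $c$ at a point $s$ where $\bar T$ is differentiable, and compare with (6). For $u,v\in[0,h]$ we have $\bar T(s+u)-\bar T(s+v)=(u-v)\bar T'(s)+o(h)$ and $\langle\bar T',\bar T'\rangle=\bar\kappa^2-1$. As both vectors have square $1$,
$$\langle\bar T(s+u),\bar T(s+v)\rangle=1-\tfrac12(u-v)^2(\bar\kappa^2-1)+o(h^2).$$
Integrate over $[0,h]^2$, where $\iint(u-v)^2\,du\,dv=h^4/6$. With $\bar d=d(c(s),c(s+h))$,
$$2\cosh\bar d-2=\langle c(s+h)-c(s),c(s+h)-c(s)\rangle=h^2-\frac{\bar\kappa^2-1}{12}h^4+o(h^4). \tag{8}$$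
On the other side, $2\cosh x-2\ge x^2+\frac1{12}x^4$. By (5), $\bar d\ge d(\gamma(s),\gamma(s+h))$, so (6) gives
$$2\cosh\bar d-2\ \ge\ \bar d^2+\tfrac1{12}\bar d^4\ \ge\ h^2-\frac{\kappa^2}{12}h^4+\frac1{12}h^4-o(h^4). \tag{9}$$
Comparing the $h^4$ terms, $1-\bar\kappa^2\ge1-\kappa^2$. As $\bar\kappa,\kappa\ge0$, we get $\bar\kappa(s)\le\kappa(s)$. Notice that the terms $\frac1{12}h^4$ from the curvature of $\mathbb H^2$ cancel.

The integral statement follows from $\bar\kappa\le\kappa$ a.e. and the monotonicity of $\Phi$. Undoing the scaling, Theorem B is proved. $\blacksquare$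

## 6. The inequality for all lengths (Theorem A)

Write $\mathcal F(c)=\int_c\bar\kappa^2ds$. Theorem B with $\Phi(s,x)=x^2$ for $x\ge0$ (extended by $0$ to $x<0$) gives $\int_\gamma\kappa^2ds\ge\mathcal F(c)$. The only remaining point is that $c$ is $C^{1,1}$, while (LS) is stated for smooth curves.

**Extension of (LS).** *Every closed regular $C^{1,1}$ curve $c$ in $\mathbb H^2$ satisfies $\mathcal F(c)\ge4\pi$.* In the Klein chart let $c_\varepsilon$ be mollifications of $c$. For small $\varepsilon$ they are smooth, closed and contained in a fixed compact part of the disc. They converge to $c$ in $C^1$, so they are regular, and $c_\varepsilon''\to c''$ in $L^2$. In any regular parametrization,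
$$\mathcal F(c)=\int\big|(D_uc')^\perp\big|^2|c'|^{-3}du,\qquad D_uc'=c''+\Gamma(c)(c',c'),$$
where $\perp$ is the component normal to $c'$. The integrand is quadratic in $c''$ with coefficients that depend continuously on $(c,c')$. Hence $\mathcal F(c_\varepsilon)\to\mathcal F(c)$, and $\mathcal F(c)=\lim\mathcal F(c_\varepsilon)\ge4\pi$. The lengths converge too, which is what the stadium in Section 2 needed.

So $\int_\gamma\kappa^2ds\ge4\pi$ for $\delta=-1$, and $\int_\gamma\kappa^2ds\ge4\pi\sqrt{-\delta}$ in general. $\blacksquare$

## 7. Equality forces a hyperbolic disc (Theorem C)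

Keep $\delta=-1$. The "if" part: on a totally geodesic surface the curvature of a curve is the same in the surface and in $\tilde N$, so the boundary circle has $\kappa=\coth\rho=\sqrt2$, length $2\pi\sinh\rho=2\pi$, and $\int\kappa^2ds=4\pi$.

For "only if", suppose $\int_\gamma\kappa^2ds=4\pi$. Then $4\pi=\int_\gamma\kappa^2ds\ge\mathcal F(c)\ge4\pi$, so $\mathcal F(c)=4\pi$ and $\bar\kappa=\kappa$ a.e. We first identify $c$ and then return to $\gamma$ through the map $F$.

**Step 1: the Euler–Lagrange equation.** By Section 6, $c$ minimizes $\mathcal F$ among closed regular $C^{1,1}$ curves. We derive the equation of a critical point and show that $\bar\kappa$ is smooth.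

*First variation.* Work in the chart, with a smooth curve $c$ at first, and let $c_t=c+tX$. Let $w=|\partial_uc_t|$, $T=w^{-1}\partial_uc_t$, $\nabla_s=w^{-1}\nabla_u$, $\vec k=\nabla_sT$, $g=\langle\nabla_sX,T\rangle$. Then $\partial_tw=wg$ and $\nabla_tT=\nabla_sX-gT$. For every field $Z$, $\nabla_t\nabla_sZ=-g\nabla_sZ+\nabla_s\nabla_tZ+R(X,T)Z$. With $Z=T$,
$$\nabla_t\vec k=\nabla_s^2X-(\nabla_sg)T-2g\vec k+R(X,T)T .$$
Take the product with $2\vec k\perp T$ and add the variation of $w$:
$$\partial_t(\kappa^2w)=w\big(2\langle\nabla_s^2X,\vec k\rangle-3\kappa^2\langle\nabla_sX,T\rangle+2\langle R(X,T)T,\vec k\rangle\big).$$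
At each parameter value, both sides at $t=0$ depend only on the values and first two derivatives of $c$ and $X$ there, and any such values with $c'\ne0$ occur for smooth curves. So the identity at $t=0$ holds a.e. for our $c\in C^{1,1}$ and $X$ of class $C^{1,1}$. For small $|t|$ the curve and its first two derivatives stay in a compact set where the integrand is smooth, so we may differentiate under the integral. In $\mathbb H^2$, $\langle R(X,\bar T)\bar T,\bar N\rangle=-\langle X,\bar N\rangle$, and minimality gives
$$0=\int2\bar\kappa\langle\nabla_{\bar T}^2X,\bar N\rangle-3\bar\kappa^2\langle\nabla_{\bar T}X,\bar T\rangle-2\bar\kappa\langle X,\bar N\rangle\,ds. \tag{10}$$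

*Smoothness.* On an interval $I$ shorter than $l$ take a parallel orthonormal positively oriented frame $E_1,E_2$ along $c$. It solves a linear equation with Lipschitz coefficients, so it is $C^{1,1}$. In this frame $\bar T$ is $\tau=(\cos\vartheta,\sin\vartheta)$ and $\bar N$ is $n=(-\sin\vartheta,\cos\vartheta)$, with $\vartheta'=\bar\kappa$. Insert $X=x_1E_1+x_2E_2$ with $x\in C_c^\infty(I,\mathbb R^2)$ into (10). Then $\int A\cdot x''-B\cdot x'-A\cdot x\,ds=0$, that is, in the sense of distributions,
$$A''+B'-A=0,\qquad A=2\bar\kappa n,\quad B=3\bar\kappa^2\tau. \tag{11}$$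
Since $A\in L^\infty$, $A'+B$ is Lipschitz. As $B\in L^\infty$, also $A'\in L^\infty$, so $A$ is Lipschitz, and so is $\bar\kappa=\frac12A\cdot n$. Now suppose $\bar\kappa\in C^{k,1}$ with $k\ge0$. Then $\tau,n\in C^{k+1,1}$ and $A,B\in C^{k,1}$; by (11) $A'+B\in C^{k+1,1}$, so $A'\in C^{k,1}$, $A\in C^{k+1,1}$ and $\bar\kappa=\frac12A\cdot n\in C^{k+1,1}$. By induction $\bar\kappa$ is smooth.

*The equation.* From $n'=-\bar\kappa\tau$ and $\tau'=\bar\kappa n$ we get $A'+B=2\bar\kappa'n+\bar\kappa^2\tau$. Its derivative is $(2\bar\kappa''+\bar\kappa^3)n$, and by (11) it equals $A=2\bar\kappa n$. Hence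
$$2\bar\kappa''+\bar\kappa^3-2\bar\kappa=0,\qquad\bar\kappa'^2+\tfrac14\bar\kappa^4-\bar\kappa^2=\text{const}. \tag{12}$$
The second relation follows from the first after multiplication by $\bar\kappa'$.

**Step 2: $\bar\kappa\equiv\sqrt2$.** We rule out the nonconstant solutions by computing their energy. If $\bar\kappa\ge0$ vanished at a point, $\bar\kappa'$ would vanish there too, so $\bar\kappa\equiv0$ by uniqueness and $\mathcal F(c)=0$, which is false. So $\bar\kappa>0$.

Suppose $\bar\kappa$ is not constant, with minimum $\mu$ and maximum $\nu$. At a critical point, (12) says that $z=\bar\kappa^2$ is a root of $\frac14z^2-z-\text{const}=0$. So $\mu^2<\nu^2$ are its two roots,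
$$\mu^2+\nu^2=4,\qquad\bar\kappa'^2=\tfrac14(\nu^2-\bar\kappa^2)(\bar\kappa^2-\mu^2).$$
At a critical point $\bar\kappa''\ne0$, since otherwise $\bar\kappa$ would be constant by uniqueness. So critical points are isolated, and between two consecutive ones, $s_0<s_1$, $\bar\kappa$ is strictly monotone and runs between $\mu$ and $\nu$. By uniqueness $\bar\kappa$ is symmetric about each critical point, so its minimal period is $2(s_1-s_0)$, and $l$ is $j\ge1$ periods. The energy of one period is, with $\bar\kappa^2=\nu^2\cos^2\varphi+\mu^2\sin^2\varphi$,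
$$P=2\int_\mu^\nu\frac{2\bar\kappa^2\,d\bar\kappa}{\sqrt{(\nu^2-\bar\kappa^2)(\bar\kappa^2-\mu^2)}}=4\int_0^{\pi/2}\sqrt{\nu^2\cos^2\varphi+\mu^2\sin^2\varphi}\;d\varphi .$$
Indeed $\bar\kappa\,d\bar\kappa=-(\nu^2-\mu^2)\sin\varphi\cos\varphi\,d\varphi$, and the root equals $(\nu^2-\mu^2)\sin\varphi\cos\varphi$. So $P$ is the perimeter of an ellipse with semi-axes $\mu,\nu$. A quarter of the ellipse is at least as long as its chord, so $P\ge4\sqrt{\mu^2+\nu^2}=8$. By Cauchy–Schwarz, $P\le4\sqrt{\tfrac\pi2}\sqrt{\tfrac\pi4(\mu^2+\nu^2)}=2\sqrt2\,\pi$. But $jP=4\pi$: for $j=1$ this contradicts $P\le2\sqrt2\,\pi<4\pi$, and for $j\ge2$ it contradicts $jP\ge16>4\pi$.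

So $\bar\kappa$ is a positive constant, and (12) gives $\bar\kappa^2=2$. Then $4\pi=2l$ gives $l=2\pi$. A curve of constant curvature $\sqrt2=\coth\rho$ runs along a circle of radius $\rho$, so $D$ is a disc of radius $\rho$. Finally $\kappa=\bar\kappa=\sqrt2$ a.e., hence everywhere, because $\kappa$ is continuous.

**Step 3: $\gamma$ lies on a sphere of radius $\rho$.** Now we return to the computation of Section 1, with a center supplied by majorization. Let $o=F(\text{center of }D)$, $r=d(o,\cdot)$ and $f=\cosh r(\gamma(s))$. As $F$ is $1$-Lipschitz, $r(\gamma(s))\le\rho$, so $1\le f\le\sqrt2$. By (3) with $\kappa=\sqrt2$,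
$$f''\ \ge\ f-\sqrt2\sqrt{f^2-1}\ \ge\ 0,$$
the last because $f^2\ge2(f^2-1)$. A convex function on a circle is constant, so $f''=0$ and all inequalities are equalities. The last one gives $f\equiv\sqrt2$, so $r\equiv\rho$ on $\gamma$ and $T\perp\nabla r$. Equality in (3) means two things. First, $\langle\vec k,\nabla\cosh r\rangle=-|\vec k||\nabla\cosh r|$, so $\vec k=-\sqrt2\,\nabla r$. Second, $\mathrm{Hess}\cosh r(T,T)=\cosh\rho$, so $\mathrm{Hess}\,r(T,T)=\coth\rho$.

**Step 4: the metric on the cone over $\gamma$.** We use equality in (2). Write $\gamma(s)=\exp_o(\rho v(s))$ with $|v|=1$ and $v$ of class $C^2$. Put $\Psi(t,s)=\exp_o(tv(s))$, $\partial_t=\partial_t\Psi$ and $J=\partial_s\Psi$, a Jacobi field in $t$ with $J(0)=0$, $J(\rho)=T$. Since $\mathrm{Hess}\,r(T,T)=\coth\rho$, both inequalities in (2) are equalities, and for $0<t\le\rho$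
$$\nabla_tJ=\coth t\,J,\qquad\langle R(J,\partial_t)\partial_t,J\rangle=-|J|^2 .$$
The first says that $E:=J/\sinh t$ is parallel along the radial geodesic. At $t=\rho$ it equals $T$, as $\sinh\rho=1$, so $E$ is a unit field. As $J\perp\partial_t$, $\Psi$ pulls the metric back to $dt^2+\sinh^2t\,ds^2$. Letting $t\to0$ in $\nabla_tJ=\cosh t\,E$ gives $v'=E(0)$, so $|v'|=1$.

**Step 5: the cone is flat in the second direction as well.** We must show that $v$ is a great circle; so far it is only a unit-speed curve on the unit sphere of $T_o\tilde N$. The symmetric form $Y\mapsto\langle R(Y,E)E,Y\rangle+|Y|^2$ on $E^\perp$ is $\le0$ because $K\le-1$, and it vanishes at $\partial_t$. A null vector of a semidefinite form lies in its kernel, so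
$$R(\partial_t,E)E=-\partial_t .$$
Let $W=\nabla_sJ$. Since $\exp_o$ is smooth and $v\in C^2$, $W$ is differentiable in $t$ and the derivatives commute up to curvature:
$$\nabla_tW=\nabla_s\nabla_tJ+R(\partial_t,J)J=\coth t\,W-\sinh^2t\,\partial_t,\qquad W(\rho,s)=\nabla_TT=-\sqrt2\,\partial_t .$$
The field $V=-\sinh t\cosh t\,\partial_t$ satisfies $\nabla_tV=-(\cosh^2t+\sinh^2t)\partial_t=\coth t\,V-\sinh^2t\,\partial_t$ and $V(\rho)=-\sqrt2\,\partial_t$. By uniqueness for linear equations on $(0,\rho]$,
$$W=-\sinh t\cosh t\,\partial_t . \tag{13}$$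
In normal coordinates at $o$ we have $\Psi=tv(s)$, $\partial_t=v$, $J=tv'$, and the Christoffel symbols are $O(t)$; so $W=tv''+O(t^3)$. Divide (13) by $t$ and let $t\to0$: $v''=-v$. With $|v|=|v'|=1$, $v$ is a unit great circle in a plane $\Pi\subset T_o\tilde N$, traversed once because $l=2\pi$.

**Step 6: the disc.** The image of $\Psi$ is $\exp_o(\Pi\cap\bar B_\rho)$. It is embedded, because $\exp_o$ is a diffeomorphism. Its metric $dt^2+\sinh^2t\,ds^2$, with $s$ running once over $\mathbb R/2\pi\mathbb Z$, is that of a hyperbolic disc of radius $\rho$. It is totally geodesic: for $t>0$ the fields $\nabla_t\partial_t=0$, $\nabla_tJ=\coth t\,J$ and $\nabla_sJ=W$ are tangent to it, by (13), so the second fundamental form vanishes there, and at $o$ it vanishes by continuity. Its boundary, traversed once, is $\gamma$. For general $\delta$ the radius becomes $\rho/\sqrt{-\delta}$ and the length $2\pi/\sqrt{-\delta}$. $\blacksquare$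

## 8. Small circles detect the curvature (Proposition D)

Test the hypothesis on small geodesic circles. Let $\Pi\subset T_pM$ be a plane with sectional curvature $K$, let $S=\exp_p(\Pi\cap B_\varepsilon)$, and let $\gamma_r$ be the geodesic circle of radius $r$ about $p$ in $S$.

**Step 1: geometry of $S$ near $p$.** Every radial geodesic of $S$ is a geodesic of $M$, so the second fundamental form satisfies $\mathrm{II}_p(v,v)=0$ for all $v\in\Pi$; it vanishes at $p$ and is $O(r)$ on $\gamma_r$. By the Gauss equation $S$ has Gauss curvature $K$ at $p$, hence $K+O(r)$ on $\gamma_r$. In polar coordinates the metric is $dr^2+G^2d\varphi^2$ with $G_{rr}=-(K+O(r))G$, $G=0$ and $G_r=1$ at $r=0$, so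
$$G=r-\tfrac K6r^3+O(r^4),\qquad G_r=1-\tfrac K2r^2+O(r^3).$$

**Step 2: both sides of the hypothesis.** The curvature of $\gamma_r$ in $S$ is $G_r/G$, and in $M$ we have $\kappa^2=(G_r/G)^2+|\mathrm{II}(T,T)|^2=(G_r/G)^2+O(r^2)$. With $ds=G\,d\varphi$,
$$\int_{\gamma_r}\kappa^2ds=\int_0^{2\pi}\frac{G_r^2}G\,d\varphi+O(r^3),\qquad\frac{G_r^2}G=\frac1r\big(1-Kr^2+O(r^3)\big)\big(1+\tfrac K6r^2+O(r^3)\big)=\frac1r-\frac56Kr+O(r^2).$$
So $\int_{\gamma_r}\kappa^2ds=\frac{2\pi}r-\frac{5\pi}3Kr+O(r^2)$. Also $l=2\pi r-\frac\pi3Kr^3+O(r^4)$, so $\frac{4\pi^2}l=\frac{2\pi}r+\frac\pi3Kr+O(r^2)$.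

**Step 3: comparison.** Subtracting, and using the hypothesis on the right,
$$-2\pi Kr+O(r^2)=\int_{\gamma_r}\kappa^2ds-\frac{4\pi^2}l\ \ge\ -\delta l=-2\pi\delta r+O(r^3).$$
Divide by $2\pi r$ and let $r\to0$: $K\le\delta$. For $\delta<0$, if a Cartan–Hadamard manifold has $K\le\delta$, then (4) holds; conversely, if the inequality in (4) holds for all closed curves with $l\le2\pi/\sqrt{-\delta}$, then in particular it holds for short ones, and $K\le\delta$. $\blacksquare$
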